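\title{Centralizers of infinite order elements in metrically systolic groups}

\begin{abstract}
A metrically systolic complex is a simply connected flag simplicial complex whose $2$-skeleton carries a piecewise Euclidean metric satisfying an angle condition in vertex links. We show that if a group $G$ acts geometrically on such a complex and $g\in G$ has infinite order, then the centralizer of $g$ contains $F_k\times\langle g\rangle$, with $k$ finite, as a subgroup of finite index. This answers a question of Huang and Osajda. The proof rests on one local operation, the removal of a vertex of total angle less than $2\pi$ from a triangulated surface mapped to the complex. Applied to annuli it gives finite generation of the centralizer; applied to spheres it shows that the quotient of the centralizer by $\langle g\rangle$ is quasi-isometric to a tree. We deduce restrictions on subgroups with infinite order central elements, on centralizers of $\mathbb Z^2$, and on roots.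
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Metrically systolic complexes}

A simplicial complex is \emph{flag} if every finite set of pairwise adjacent vertices spans a simplex. Let $X$ be a flag complex whose $2$-skeleton carries a piecewise Euclidean metric: each $2$-simplex is identified with a nondegenerate Euclidean triangle, and triangles with a common edge give it the same length. Simplices of higher dimension carry no metric.

Let $\Lambda_v$ be the link of a vertex $v$. Its vertices are the neighbors of $v$, and two of them, $u$ and $w$, are joined by an edge when $vuw$ is a $2$-simplex; by flagness this happens exactly when $u$ and $w$ are adjacent in $X$. The \emph{angular length} of the edge $uw$ of $\Lambda_v$ is the angle at $v$ of the Euclidean triangle $vuw$, and the angular length of a path or cycle in $\Lambda_v$ is the sum of the angular lengths of its edges. A \emph{simple $n$-cycle} is a cyclic sequence of $n\ge3$ distinct vertices in which consecutive ones are adjacent. It is \emph{$2$-full} if no two of its vertices at distance $2$ along the cycle are joined by an edge of $\Lambda_v$.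

\begin{definition}\label{def:ms}
The link $\Lambda_v$ is \emph{$2\pi$-large} if
\begin{enumerate}
\item[(i)] the angular lengths of the three sides of each triangle in $\Lambda_v$ satisfy the triangle inequality, and
\item[(ii)] every $2$-full simple $n$-cycle in $\Lambda_v$ with $n\ge4$ has angular length at least $2\pi$.
\end{enumerate}
The complex $X$ is \emph{metrically systolic} if it is simply connected and all vertex links are $2\pi$-large. A group is \emph{metrically systolic} if it acts geometrically on a metrically systolic complex, that is, by simplicial automorphisms preserving the metric, with finite vertex stabilizers and finitely many orbits of simplices.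
\end{definition}

The two conditions work together. Take a simple cycle in $\Lambda_v$ with at least four edges and angular length less than $2\pi$. By (ii) some two consecutive edges can be replaced by a single edge, and by (i) this shortcut does not make the cycle longer. So a short cycle can be reduced, one shortcut at a time, to a triangle, and flagness fills each triangle that appears. Two special cases show the range of the definition.

If all triangles of $X$ are equilateral, every edge of a link has angular length $\pi/3$. Then (i) is automatic, and (ii) forbids $2$-full cycles of length $4$ and $5$. In such a cycle any two nonconsecutive vertices are at distance $2$, so (ii) says that every $4$-cycle and $5$-cycle in a vertex link has a diagonal. This is the combinatorial condition that defines \emph{systolic} complexes.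

If $X$ has dimension $2$, links contain no triangles, so (i) is vacuous and every simple cycle in a link is $2$-full with at least four edges. Then (ii) is the link condition for nonpositive curvature of a piecewise Euclidean $2$-complex, recalled in Section~\ref{sec:prelim}. In higher dimension this fails for $X^{(2)}$: the four faces of a $3$-simplex have total angle $4\pi$, so at one of its four vertices the link contains a $3$-cycle of angular length at most $\pi$.

\subsection{The question and the answer}

Two groups are \emph{abstractly commensurable} if they have isomorphic subgroups of finite index, and a group is \emph{virtually} P if it has a subgroup of finite index with property P. Let $F_k$ be the free group of rank $k$, with $F_0$ trivial. For systolic groups it is known that the centralizer of every element of infinite order is abstractly commensurable with $F_k\times\mathbb Z$ for some $k\ge0$. The following question is posed by Huang and Osajda \cite{HO}.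

\medskip
\noindent\emph{Let $G$ be a metrically systolic group. Is the centralizer of every infinite order element of $G$ abstractly commensurable with some $F_k\times\mathbb Z$?}
\medskip

The two-dimensional case suggests that it is. In a CAT(0) space the axes of an isometry $g$ fill out a product $Y\times\mathbb R$ on which the centralizer of $g$ acts, and inside a $2$-complex one expects $Y$ to be a tree. This picture is only a guide, since in general we have no CAT(0) space at hand, but the guess is correct.

\begin{theorem}\label{thm:A}
Let $G$ be a metrically systolic group, let $g\in G$ have infinite order, and let $C=C_G(g)$. Then $C$ is finitely generated, $C/\langle g\rangle$ is finitely generated and virtually free, and $C$ has a subgroup of finite index of the form $F_k\times\langle g\rangle$ with $0\le k<\infty$.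
\end{theorem}

\begin{theorem}\label{thm:B}
Let $G$ be a metrically systolic group.
\begin{enumerate}
\item[(1)] If $g\in G$ has infinite order, then $C_G(g)$ and $N_G(\langle g\rangle)$ are abstractly commensurable with exactly one of $\mathbb Z$, $\mathbb Z^2$, $F_2\times\mathbb Z$. All three cases occur, already with $G=C_G(g)$.
\item[(2)] Every subgroup $H\le G$, finitely generated or not, with a central element of infinite order is virtually the product of a free group and $\mathbb Z$. If $H\times\mathbb Z\le G$, then $H$ is virtually free. In particular $G$ does not contain $\mathbb Z^3$.
\item[(3)] If $\mathbb Z^2\cong A\le G$, then $C_G(A)$ is virtually $\mathbb Z^2$.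
\item[(4)] For each $g\in G$ of infinite order there is an integer $r_g$ such that $h^r=g$ with $h\in G$, $r\ge1$ implies $r\le r_g$. Hence $tgt^{-1}=g^n$ with $|n|\ge2$ is impossible.
\end{enumerate}
\end{theorem}

\subsection{Examples}

\begin{example}[the line]\label{ex:line}
Let $X=\mathbb R$ with vertex set $\mathbb Z$. Links have no edges, so (i) and (ii) are vacuous, and $G=\mathbb Z$ acts geometrically by translations.
\end{example}

\begin{example}[tree times line]\label{ex:tree}
Let $k\ge1$, let $\mathcal T$ be the Cayley tree of $F_k$ for a free basis, with $F_k$ acting on the left, and let $\varepsilon\colon F_k\to\mathbb Z$ be the homomorphism sending each basis element to $1$. Triangulate $\mathcal T\times\mathbb R$ as follows. The vertices are the points $(t,h)$ with $t\in F_k$ and $h\in\frac12\varepsilon(t)+\mathbb Z$. The vertex $(t,h)$ is joined to $(t,h\pm1)$, and to $(t',h\pm\frac12)$ for each neighbor $t'$ of $t$ in $\mathcal T$. If the strip over each edge of $\mathcal T$ is given width $\sqrt3/2$, these edges cut it into unit equilateral triangles.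

The complex is contractible. It is flag: a set of pairwise adjacent vertices projects to a vertex or an edge of $\mathcal T$, it has at most two vertices on each vertical line, and $(t,h),(t,h+1)$ have the single common neighbor $(t',h+\frac12)$ on a neighboring line; so the set is a vertex, an edge, or a triangle of a strip. The link of $(t,h)$ consists of $2k$ arcs
\[
(t,h-1),\quad (t',h-\tfrac12),\quad (t',h+\tfrac12),\quad (t,h+1),
\]
one for each neighbor $t'$ of $t$, which share only their endpoints. It has no triangles, and each simple cycle is a union of two arcs, of angular length $6\cdot\frac\pi3=2\pi$. So the complex is metrically systolic. The group $G=F_k\times\mathbb Z$ acts by $(w,j)\cdot(t,h)=(wt,\,h+\frac12\varepsilon(w)+j)$. The action preserves the triangulation and the metric and is free and transitive on vertices; the complex is locally finite, so the action is geometric. The generator $g$ of $\mathbb Z$ is central, so $C_G(g)=G$.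
\end{example}

\begin{example}[condition (ii) cannot be dropped]\label{ex:Z3}
Cut each unit cube of $\mathbb R^3$ into six tetrahedra so that the simplices are the chains $x_0<\dots<x_p$ in $\mathbb Z^3$, for the coordinatewise order, with $x_p-x_0\in\{0,1\}^3$. Pairwise adjacent vertices form a chain whose extreme elements are adjacent, so the complex is flag. With the Euclidean metric, (i) holds because the three face angles at a vertex of a tetrahedron satisfy the triangle inequality. The group $\mathbb Z^3$ acts geometrically and is its own centralizer, and it is not commensurable with any $F_k\times\mathbb Z$: its finite index subgroups are copies of $\mathbb Z^3$, while those of $F_k\times\mathbb Z$ are $\mathbb Z$, $\mathbb Z^2$, or nonabelian. Condition (ii) fails: the cycle $e_1,\ e_1+e_2,\ e_2,\ e_2+e_3,\ e_3,\ e_3+e_1$ in the link of $0$ is $2$-full, since differences such as $e_1-e_2$ are not edges, and it has angular length $6\cdot\frac\pi4<2\pi$.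
\end{example}

\subsection{The idea in the smallest case}\label{sec:idea}

Let $X$ be metrically systolic. Suppose that six distinct vertices of $X$ carry a copy of the boundary of the octahedron, with eight triangles and three antipodal pairs. The eight triangles have total angle $8\pi$, so at some vertex $y$ of the six the angle is at most $8\pi/6<2\pi$. Let $a,b,c,d$ be the $4$-cycle around $y$ and $y'$ the antipode of $y$. By (ii) the cycle is not $2$-full in $\Lambda_y$, so after renaming, $a$ and $c$ are adjacent. By flagness $yabc$, $yacd$, $y'abc$, $y'acd$ are $3$-simplices of $X$, and they fill the octahedral sphere as four tetrahedra around the diagonal $ac$. Two things happened: the sphere bounds \emph{without new vertices}, and this forces an antipodal pair to be adjacent, for otherwise the full subcomplex on the six vertices would be the sphere itself.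

The proof of Theorem~\ref{thm:A} is a large scale version of this. Proposition~\ref{prop:sphere} says that every simplicial sphere in $X$ bounds, homologically, in the full subcomplex spanned by its own vertices. Now take a closed path in $Q=C/\langle g\rangle$ cut into four arcs, lift it to $C$, translate it by the powers $g^j$ with $|j|\le H$, and cap off the resulting cylinder. This is a sphere with six regions, four walls and two caps, arranged like the six vertices of the octahedron. In Example~\ref{ex:Z3}, with $g=e_3$ and the boundary of a large square in $Q=\mathbb Z^2$, it is the boundary of a box. If opposite regions were far apart, the full subcomplex on the vertices of the sphere would map to the octahedron so that the sphere has degree $\pm1$, and the sphere could not bound. The caps are far apart when $H$ is large, so two opposite arcs are close in $Q$ (Proposition~\ref{prop:four}). This property forces $Q$ to be quasi-isometric to a tree, hence virtually free (Section~\ref{sec:tree}).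

All this presupposes that $C$ is finitely generated, which is proved in Section~\ref{sec:fg}. There two vertices that $g$ moves a bounded distance are joined by an annulus, with the fewest possible triangles, whose core represents $g$. Such an annulus either splits along a loop into two smaller ones or has a CAT(0) universal cover, in which the displacement of $g$ is convex. Both the spherical and the annular argument rest on Lemma~\ref{lem:reduce}, which removes a vertex of angle less than $2\pi$. Section~\ref{sec:diagrams} sets up the surfaces on which this is done.

\section{Conventions and standard facts}\label{sec:prelim}

Throughout, $G$ acts geometrically on a metrically systolic complex $X$ with vertex set $V(X)$, the element $g\in G$ has infinite order, $C=C_G(g)$ and $Q=C/\langle g\rangle$. Edges of $X$ that lie in no triangle are given length $1$. We use two $G$-invariant metrics: $d(a,b)$ is the least number of edges in an edge path between vertices $a$ and $b$, and $d_E$ is the length metric of the piecewise Euclidean complex $X^{(2)}$. A subcomplex $K$ is \emph{full} if it contains every simplex of $X$ whose vertices lie in $K$. Chains are oriented simplicial chains with integer coefficients, so $[a,b,c]$ changes sign under a transposition.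

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] $X$ is locally finite, and has finitely many isometry types of triangles and edges. Let $\ell$ be the largest edge length.
\item[(b)] For finite sets $A,B\subset V(X)$ and $R\ge0$, only finitely many $h\in G$ satisfy $d(A,hB)\le R$.
\item[(c)] For each $R\ge0$, $M(R):=\max\{d(a,b): a,b\in V(X),\ d_E(a,b)\le R\}$ is finite.
\item[(d)] The element $g$ fixes no vertex.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) An edge at a vertex $v$ has the form $h\epsilon$, where $\epsilon$ belongs to a finite set of orbit representatives and $hp=v$ for an endpoint $p$ of $\epsilon$. The set $\{h:hp=v\}$ is empty or a coset of the finite stabilizer of $p$. So $v$ has finite degree. The second claim holds because there are finitely many orbits of simplices.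

(b) By (a), $d$-balls are finite. So for $b\in B$ there are finitely many possible values of $hb$, and each is attained by finitely many $h$.

(c) A connected piecewise Euclidean complex with finitely many isometry types of cells is a complete geodesic space \cite[I.7.19]{BH}, and a complete locally compact length space is proper \cite[I.3.7]{BH}. So closed $d_E$-balls are compact and contain finitely many vertices. Since both metrics are invariant, $a$ may be taken in a finite set of orbit representatives.

(d) Otherwise the infinite group $\langle g\rangle$ would lie in a finite stabilizer.
\end{proof}

We need two facts about CAT(0) spaces. Let $Y$ be a piecewise Euclidean polyhedral complex of dimension at most $2$ with finitely many isometry types of cells. The link of a vertex is a metric graph with one vertex for each incident edge-end and one edge for each incident corner of a $2$-cell, of length equal to the angle there. The \emph{link condition} asks that every injective loop in every vertex link have length at least $2\pi$. If $Y$ is connected, simply connected and satisfies the link condition, then it is CAT(0) \cite[II.5.2, II.5.4--5.6]{BH}. Second, the metric of a CAT(0) space is convex: if $\sigma,\sigma'\colon[0,1]\to Y$ are geodesics of constant speed, then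 $t\mapsto d_Y(\sigma(t),\sigma'(t))$ is a convex function.

\section{Spherical and annular diagrams}\label{sec:diagrams}

We want to simplify triangulated spheres and annuli mapped to $X$ by cutting and regluing. These operations create multiple edges, loops and pinch points, so simplicial triangulations are too rigid. We work instead with graphs drawn on $S^2$.

\subsection{Definitions}

Let $\Gamma$ be a finite connected graph embedded in the oriented sphere $S^2$, with multiple edges and loops allowed. Its \emph{faces}, the components of $S^2\setminus\Gamma$, are open discs. Going once around a face one reads its \emph{boundary walk}, whose number of edges is the \emph{length} of the face. The occurrences of vertices in this walk are the \emph{corners} of the face. The edge-ends at a vertex $v$ are its \emph{darts}; they are cyclically ordered, and the corners at $v$, which we also call the \emph{sectors} of $v$, lie between consecutive darts. Every edge has two sides, so the lengths of the faces add up to twice the number of edges. If the two sides of an edge lie in different faces, deleting the edge leaves the graph connected and unites the two faces. The two \emph{sides} of a simple closed curve in $S^2$ are the components of its complement.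

\begin{definition}
A \emph{spherical pre-diagram} is such a graph $\Gamma$, with at least one edge, together with \emph{labels} $f\colon V(\Gamma)\to V(X)$ such that the two ends of every edge have distinct adjacent labels.

An \emph{annular pre-diagram} is such a graph $\Gamma$ with two distinct faces $F_-,F_+$, the \emph{holes}, and the following labeling. Let $U$ be $S^2$ with one point, a \emph{puncture}, removed from each hole, let $\widetilde U\to U$ be the universal cover with deck group $\langle\tau\rangle\cong\mathbb Z$, and let $\widetilde\Gamma$ be the preimage of $\Gamma$. The labels are a map $f\colon V(\widetilde\Gamma)\to V(X)$ with $f(\tau z)=gf(z)$, such that the two ends of every edge of $\widetilde\Gamma$ have distinct adjacent labels. The \emph{boundary data} consist of the lengths of $F_-$ and $F_+$ and the two sets of labels of vertices of $\widetilde\Gamma$ lying over $\partial F_-$ and over $\partial F_+$.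

A spherical pre-diagram has no holes. A pre-diagram is a \emph{diagram} if all faces other than holes have length $3$; these faces are its \emph{triangles}. A face of length $2$ other than a hole is a \emph{bigon}.
\end{definition}

The labels of an annular pre-diagram live upstairs because the core of the annulus is meant to represent $g$: going once around it applies $g$. A face other than a hole is a disc in $U$, so it lifts, and its boundary walk lifts to a closed walk. The labels at the corners of such a face are always read in one lift of the face, and the labels of the neighbors of a vertex in one lift of the vertex. Changing the lift applies a power of $g$, which preserves equality, adjacency, lengths and angles.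

Recall that a simple closed curve in $U$ is \emph{essential}, that is, not null-homotopic, exactly when it separates the two punctures, and that its lifts are then arcs from a point $z$ to $\tau^{\pm1}z$. We record four consequences of the definitions.
\begin{enumerate}
\item[(D1)] A face other than a hole has length at least $2$, since a closed walk of length $1$ has an edge with equal labels at its ends.
\item[(D2)] Any two corners of a triangle are consecutive, so its three labels are distinct and pairwise adjacent. They span a $2$-simplex of $X$ by flagness.
\item[(D3)] A spherical pre-diagram has no loops. In an annular pre-diagram every loop is essential, since an inessential loop would lift to a loop.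
\item[(D4)] Let $c\subset U$ be a simple closed curve through a vertex $u$ that meets no hole. If a lift of $c$, started at a lift of $u$, begins and ends at vertices with the same label, then exactly one side $R$ of $c$ contains no hole, and $R$ is disjoint from the closures of the holes.
\end{enumerate}
For (D4): if $c$ were essential, the common label $y$ would satisfy $g^{\pm1}y=y$, contradicting Lemma~\ref{lem:basic}(d). So both punctures lie on one side of $c$. Each hole is connected and misses $c$, so it lies on that side too, and the other side is an open set disjoint from the holes.

For a spherical diagram $\Gamma$ let $z(\Gamma)$ be the sum, over all triangles, of the oriented simplices $[a,b,c]$, where $a,b,c$ are the labels read in the positive direction around the triangle. It is a $2$-cycle of $X$, since every edge of $\Gamma$ occurs twice in its boundary, with opposite orientations.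

\subsection{Three moves}

Each move turns a pre-diagram into a pre-diagram, or in the spherical case into at most two. Faces that are not mentioned keep their labeled boundary walks and their orientation. In the annular case the moves are performed equivariantly on all lifts, and they preserve the boundary data.

\medskip
\noindent\textbf{Merge.} Let $E$ be a bigon. Suppose first that its sides are distinct edges $e,e'$. Then $e$ occurs only once in the boundary walk of $E$, so the face across $e$ is different from $E$. Delete $e$. The face across $e$ absorbs $E$, and its boundary walk has $e$ replaced by $e'$, with the same corners and labels; this holds also if that face is a hole. If the two sides of $E$ are the same edge, both ends of this edge have degree $1$, so $\Gamma$ is a single edge with a single face. This cannot happen in the annular case, where there are two further faces. In the spherical case there are then no triangles, and we discard $\Gamma$.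

\medskip
\noindent\textbf{Identify.} Let $c_1\ne c_2$ be corners with equal labels of a face $E$ that is not a hole, at vertices $u_1,u_2$. Join them by an arc $\delta$ through $E$. It divides $E$ into pieces $E',E''$, which correspond to the two parts into which $c_1,c_2$ divide the boundary walk of $E$.

If $u_1\ne u_2$, contract $\delta$ to a point. The quotient of $S^2$ is again a sphere, and $E$ is replaced by two faces $E',E''$ whose boundary walks are the two parts. In the annular case the lifts of $\delta$ are disjoint arcs with equal labels at the two ends; contracting all of them gives the universal cover of $U/\delta$, and $f$ descends.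

If $u_1=u_2$, then $c=\delta\cup\{u_1\}$ is a simple closed curve that meets $\Gamma$ only in $u_1$ and has $E'$ on one side and $E''$ on the other. For a side $R$ of $c$, delete $\Gamma\cap R$. The remaining graph is connected, since a path in $\Gamma$ can enter and leave $R$ only through $u_1$. Its faces are the faces of $\Gamma$ on the other side of $c$ and one face with the boundary walk of the piece of $E$ outside $R$; we say that this piece \emph{survives}. In the annular case we take for $R$ the side given by (D4), so one of $E',E''$ survives, the holes are untouched, and some other faces may disappear. In the spherical case we do this for both sides and obtain two pre-diagrams, which share out $E'$, $E''$ and the other faces.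

\medskip
\noindent\textbf{Cut.} Let $\Gamma$ be a diagram and $e\ne e'$ edges from a vertex $v$ to the same vertex $u\ne v$, whose far ends have equal labels when read in a lift of $v$. Then $c=e\cup e'$ is a simple closed curve. For a side $R$ containing no hole, delete $\Gamma\cap R$. The remaining graph contains $c$ and is connected, and $R$ becomes a bigon, which we merge. The side $R$ contained at least one face, and all its faces were triangles, so the number of triangles drops. In the annular case $R$ is given by (D4), applied at $u$. In the spherical case we do this for both sides and obtain diagrams $\Gamma_1,\Gamma_2$, each with fewer triangles than $\Gamma$, with $z(\Gamma)=z(\Gamma_1)+z(\Gamma_2)$.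

\section{Removing a vertex of angle less than $2\pi$}\label{sec:reduce}

A vertex of a diagram is \emph{interior} if all its sectors lie in triangles; in a spherical diagram every vertex is interior. By (D2) each sector of an interior vertex has an angle, that of the Euclidean triangle of $X$ given by the labels. The \emph{angle} at the vertex is the sum of these.

\begin{lemma}\label{lem:reduce}
Let $v$ be an interior vertex of a diagram $\Gamma$ that carries no loop and has angle less than $2\pi$.
\begin{enumerate}
\item[(a)] If $\Gamma$ is annular, there is an annular diagram with fewer triangles and the same boundary data.
\item[(b)] If $\Gamma$ is spherical and $K\subset X$ is a full subcomplex containing all labels, there are spherical diagrams $\Gamma_1,\dots,\Gamma_p$ with $0\le p\le2$, each with fewer triangles than $\Gamma$ and with labels among those of $\Gamma$, such that $z(\Gamma)$ is homologous in $K$ to $\sum_kz(\Gamma_k)$.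
\end{enumerate}
\end{lemma}

The triangles around $v$ trace a closed walk in a link of $X$. Condition (ii) speaks only of simple cycles, so the first two steps of the proof deal with backtracks and other repetitions in this walk; they are purely combinatorial. Conditions (i) and (ii) enter in the third step.

\begin{proof}
Let $e_1,\dots,e_n$ be the darts at $v$ in cyclic order, with indices modulo $n$; here $n\ge1$ because $\Gamma$ is connected and has an edge. As $v$ carries no loop, these are distinct edges, with far ends $u_i\ne v$. Let $y$ be the label of $v$ and $w_i$ the label of $u_i$. Distinct sectors of $v$ lie in distinct triangles, because two corners of a triangle are consecutive and two corners at $v$ would be joined by a loop. Also $n\ge2$: if $n=1$, a triangle would run along $e_1$ to $v$ and back and have two corners labeled $w_1$. The sector between $e_i$ and $e_{i+1}$ lies in a triangle with labels $y,w_i,w_{i+1}$. So $w_1,\dots,w_n$ is a closed walk in $\Lambda_y$, with $w_i\neq w_{i+1}$, whose angular length is the angle at $v$.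

\medskip
\noindent\emph{Step 1: a backtrack.} Suppose $w_{i-1}=w_{i+1}$ for some $i$; this includes the case $n=2$. The two triangles along $e_i$ then carry the same simplex and should cancel. Delete $e_i$. The two triangles are distinct and unite to a face with corners $v,u_{i-1},u_i,u_{i+1}$. Identify its second and fourth corners. Both pieces have length $2$. If $u_{i-1}\ne u_{i+1}$, both are faces of the new pre-diagram. If $u_{i-1}=u_{i+1}$, one of them survives in the annular case, and there is one in each of two pre-diagrams in the spherical case. Merge the bigons one after the other; merging the first leaves the second a bigon. The result is one annular diagram with the same boundary data, or at most two spherical diagrams, and at least two triangles have been lost. In the spherical case exactly two are lost, and they contribute $\pm([y,w_{i-1},w_i]+[y,w_i,w_{i+1}])=0$, so $z(\Gamma)$ equals the sum of the new cycles. The lemma is proved in this case.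

\medskip
\noindent\emph{Step 2: isolating a simple cycle.} Suppose there is no backtrack. Choose $i<j\le i+n$ with $w_i=w_j$ and $j-i$ minimal. Then $w_i,\dots,w_{j-1}$ are distinct and $j-i\ge3$. If $j-i=n$, the walk is a simple cycle; put $v'=v$ and go to Step 3. Otherwise $e_i\ne e_j$. If $u_i=u_j$, the move Cut proves the lemma.

Suppose $u_i\ne u_j$. Then $e_i\cup e_j$ is an embedded arc from $u_i$ through $v$ to $u_j$. Slit the sphere along it and insert a quadrilateral face with corners $u_i,v',u_j,v''$, where $v'$ and $v''$ are the two copies of $v$, both labeled $y$, and $v'$ receives the darts $e_{i+1},\dots,e_{j-1}$. Identify the corners $u_i,u_j$ of the quadrilateral and merge the two bigons (Figure~\ref{fig:split}). The triangles and their labels are the same as before, so $z$ is unchanged. Both sides of $e_i$ and of $e_j$ lie in triangles, because $v$ is interior, so the holes are not affected by the slit and the boundary data are unchanged. The vertex $v'$ is interior, and its neighbors have labels $w_i,\dots,w_{j-1}$ in cyclic order. It carries no loop, because the far ends of its edges come from the vertices $u_i,\dots,u_j$, none of which is $v$. Its sectors are some of the sectors of $v$, so its angle is less than $2\pi$.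

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1,font=\small]
\draw (-1.2,0)--(-0.6,1.1)--(0.6,1.1)--(1.2,0)--(0.6,-1.1)--(-0.6,-1.1)--cycle;
\draw (-0.6,1.1)--(0.6,-1.1) (0.6,1.1)--(-0.6,-1.1);
\draw[very thick] (-1.2,0)--(1.2,0);
\node[left] at (-1.2,0) {$u_i$}; \node[right] at (1.2,0) {$u_j$}; \node at (0,0.32) {$v$};
\begin{scope}[xshift=3.9cm]
\fill[gray!25] (-1.2,0)--(0,0.45)--(1.2,0)--(0,-0.45)--cycle;
\draw (-1.2,0)--(-0.6,1.2)--(0.6,1.2)--(1.2,0)--(0.6,-1.2)--(-0.6,-1.2)--cycle;
\draw (-0.6,1.2)--(0,0.45)--(0.6,1.2) (-0.6,-1.2)--(0,-0.45)--(0.6,-1.2);
\draw[very thick] (-1.2,0)--(0,0.45)--(1.2,0)--(0,-0.45)--cycle;
\draw[dashed] (-1.2,0)--(1.2,0);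
\node[left] at (-1.2,0) {$u_i$}; \node[right] at (1.2,0) {$u_j$};
\node at (0,0.85) {$v'$}; \node at (0,-0.85) {$v''$};
\end{scope}
\begin{scope}[xshift=7.6cm]
\draw (0,0)--(-1,1.2)--(1,1.2)--cycle (0,0)--(-1,-1.2)--(1,-1.2)--cycle;
\draw (-1,1.2)--(0,0.7)--(1,1.2) (-1,-1.2)--(0,-0.7)--(1,-1.2);
\draw[very thick] (0,0.7)--(0,-0.7);
\node at (0,0.98) {$v'$}; \node at (0,-0.98) {$v''$}; \node[right] at (0.1,0) {$u_i=u_j$};
\end{scope}
\end{tikzpicture}
\caption{Splitting a vertex $v$ two of whose neighbors, $u_i$ and $u_j$, have the same label. Slit along the thick edges and insert the shaded quadrilateral; then contract the dashed arc and merge the two bigons. The six triangles survive with their labels.}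
\label{fig:split}
\end{figure}

\medskip
\noindent\emph{Step 3: flips.} Now $v'$ is interior, carries no loop, has angle less than $2\pi$, and the labels of its neighbors form a simple $n'$-cycle in $\Lambda_y$ with $n'\ge3$. Suppose $n'\ge4$. By (ii) the cycle is not $2$-full, so $v'$ has three consecutive neighbors $a,b,c$ whose labels $\alpha,\beta,\gamma$ are such that $\alpha\gamma$ is an edge of $\Lambda_y$. Delete the edge from $v'$ to $b$, which gives a face with corners $v',a,b,c$, and draw in this face an edge from the corner $a$ to the corner $c$. The result is a diagram with the same number of triangles and the same holes. The new edge is not incident to $v'$ (in the annular case it may be a loop at $a=c$), so $v'$ remains interior and carries no loop. The labels of its neighbors form the simple $(n'-1)$-cycle obtained by omitting $\beta$. By (i) for the triangle $\alpha\beta\gamma$ of $\Lambda_y$, the angle at $v'$ has not increased. The vertices $y,\alpha,\beta,\gamma$ are pairwise adjacent, so they span a $3$-simplex of $X$, which in case (b) lies in $K$ by fullness, and $z$ changes by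
\[
\pm\bigl([y,\alpha,\gamma]+[\alpha,\beta,\gamma]-[y,\alpha,\beta]-[y,\beta,\gamma]\bigr)=\pm\,\partial[y,\alpha,\beta,\gamma].
\]
Repeat until $n'=3$, with neighbors $a,b,c$ labeled $\alpha,\beta,\gamma$. The vertex $v'$, its three open edges and its three distinct open triangles form an open disc. Delete $v'$ and its edges. The disc becomes one face of length $3$, and the graph stays connected because $a,b,c$ are joined by the sides of this face. The number of triangles drops by two, the holes are untouched, and $z$ changes by
\[
\pm\bigl([\alpha,\beta,\gamma]-[y,\alpha,\beta]-[y,\beta,\gamma]-[y,\gamma,\alpha]\bigr)=\pm\,\partial[y,\alpha,\beta,\gamma],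
\]
where $[y,\alpha,\beta,\gamma]$ is again a $3$-simplex by flagness. No new label was introduced in any step.
\end{proof}

\section{Spheres bound without new vertices}\label{sec:spheres}

A simplicial map from a triangulated sphere to $X$ may collapse edges, so its vertex map need not be the labeling of a diagram. The following notion contains both and is stable under removing collapsed edges. A \emph{labeled sphere} is a finite connected graph $\Gamma\subset S^2$, possibly a single vertex, all of whose faces have length at most $3$, with labels in $V(X)$ such that the ends of each edge have equal or adjacent labels. Let $z(\Gamma)$ be the sum of the oriented simplices given by the faces of length $3$ with three distinct labels. It is a cycle. Indeed, send an oriented edge with labels $a,b$ to $[a,b]$, or to $0$ if $a=b$. The images of the boundary walks of all faces add up to $0$, and a walk of length at most $3$ with at most two distinct labels has image $0$ or $[a,b]+[b,a]=0$. If $\Gamma$ is the $1$-skeleton of a triangulation $\Sigma$ of $S^2$ and the labels come from a simplicial map $\varphi\colon\Sigma\to X$, then $z(\Gamma)$ is the image of the fundamental cycle under the chain map induced by $\varphi$.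

\begin{proposition}\label{prop:sphere}
Let $\Gamma$ be a labeled sphere whose labels lie in a full subcomplex $K$ of $X$. Then $[z(\Gamma)]=0$ in $H_2(K)$.
\end{proposition}

\begin{proof}
We first show, by induction on the number of edges, that $z(\Gamma)$ is a sum of cycles of spherical diagrams with labels in $K$. Suppose an edge $e$ has equal labels at its ends. Faces along $e$ contribute $0$ to $z(\Gamma)$. If $e$ is not a loop, contract it. The faces along $e$ now have length at most $2$ and still contribute $0$, and the other faces keep their labeled boundary walks. If $e$ is a loop, then for each of its two sides delete $e$ and everything on that side. This gives two labeled spheres with fewer edges, which share out the faces; the two faces along $e$ become shorter and contribute $0$. So $z(\Gamma)$ is the sum of the two new cycles. Now suppose no edge has equal labels at its ends. Then $\Gamma$ is a single vertex, with $z=0$, or a spherical pre-diagram with faces of length $2$ or $3$ by (D1). If there is a bigon, merge it: either an edge is deleted and $z$ is unchanged, or $\Gamma$ is a single edge and $z=0$. If there is none, $\Gamma$ is a diagram.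

It remains to treat a spherical diagram, which we do by induction on the number $N\ge1$ of triangles. There are $\frac32N$ edges, so Euler's formula reads $|V(\Gamma)|-\frac12N=2$. Each triangle has angle sum $\pi$, hence
\[
\sum_{v\in V(\Gamma)}\bigl(2\pi-\operatorname{angle}(v)\bigr)=2\pi|V(\Gamma)|-\pi N=4\pi>0 .
\]
So some vertex has angle less than $2\pi$. It is interior and carries no loop by (D3). By Lemma~\ref{lem:reduce}(b), $z(\Gamma)$ is homologous in $K$ to a sum, possibly empty, of cycles of smaller diagrams with labels in $K$.
\end{proof}

\begin{remark}
The proof uses flagness, (i) and (ii), but not simple connectivity, which would not suffice: the boundary of the octahedron is flag and simply connected and has $H_2\ne0$. For $K=X$ the proposition gives $H_2(X)=0$, because by the Hurewicz theorem and simplicial approximation every class in $H_2(X)$ is carried by a simplicial sphere. In Section~\ref{sec:four} it is applied with $K$ as small as possible.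
\end{remark}

\section{Annuli and finite generation of the centralizer}\label{sec:fg}

To show that $C$ is finitely generated we need a set on which $C$ acts with finitely many orbits and which is coarsely connected. The candidates are the sets
\[
X_D=\{x\in V(X): d(x,gx)\le D\}.
\]
They are $C$-invariant, since $d(cx,gcx)=d(cx,cgx)=d(x,gx)$ for $c\in C$.

\begin{lemma}\label{lem:orbits}
For each $D$, the group $C$ has finitely many orbits on $X_D$.
\end{lemma}

\begin{proof}
Let $\mathcal R$ be a finite set of representatives of the $G$-orbits of vertices. If $x=hp\in X_D$ with $p\in\mathcal R$, then $h^{-1}gh$ lies in $\{e\in G:d(p,ep)\le D\}$, which is finite by Lemma~\ref{lem:basic}(b). So the pair $(p,h^{-1}gh)$ takes finitely many values. If $hp$ and $h'p$ give the same pair, then $hh'^{-1}$ commutes with $g$ and $hp=(hh'^{-1})h'p$.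
\end{proof}

In a CAT(0) space the displacement function of $g$ is convex, so its sublevel sets are connected. In $X$ we recover this convexity on an auxiliary annulus. Fix $D\ge1$. An annular diagram \emph{connects $x$ to $y$} if both holes have length at most $D$, some vertex of $\widetilde\Gamma$ over $\partial F_-$ has label $x$, and some vertex over $\partial F_+$ has label $y$. This depends only on the boundary data. Simple connectivity of $X$ provides such diagrams, through the following description of null-homotopies.

\begin{lemma}\label{lem:moves}
Let $W$ be a closed edge path in $X$, written as a sequence of vertices that begins and ends at $x$, with consecutive vertices distinct and adjacent. Then $W$ can be transformed to the constant path $x$ by replacing subsequences according to the rules $u\to uvu$ and $uvu\to u$, for $uv$ an edge, and $uvw\to uw$, for $uvw$ a $2$-simplex.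
\end{lemma}

\begin{proof}
The group $\pi_1(X,x)=1$ is the quotient of $\pi_1(X^{(1)},x)$ by the normal subgroup generated by boundaries of $2$-simplices. So $W$ is homotopic in the graph $X^{(1)}$ to a product of paths $\theta\cdot uvwu\cdot\theta^{-1}$, with $uvw$ a $2$-simplex and $\theta$ an edge path from $x$ to $u$. Two edge paths in a graph that are homotopic relative to their endpoints reduce to the same path by deleting backtracks, so the first two rules transform $W$ to this product. Then $uvwu\to uwu\to u$, and $\theta\cdot\theta^{-1}$ is removed by the second rule.
\end{proof}

\begin{lemma}\label{lem:connect}
If $x\ne y$ lie in $X_D$, some annular diagram connects $x$ to $y$.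
\end{lemma}

\begin{proof}
Let $p$ and $q$ be shortest edge paths from $x$ to $gx$ and from $y$ to $gy$. Their lengths lie in $[1,D]$ by Lemma~\ref{lem:basic}(d). Let $\gamma$ be a shortest edge path from $x$ to $y$. Let $\Gamma$ consist of two disjoint circles, subdivided like $p$ and $q$, and an arc subdivided like $\gamma$ joining their base points. The disjoint discs bounded by the circles are the holes. Then $\widetilde\Gamma$ is a ladder; label its two rails by the concatenations of the paths $g^jp$ and of the paths $g^jq$, and its rungs by the paths $g^j\gamma$, for $j\in\mathbb Z$. The third face $E$ has a lift with label walk $W=p\cdot g\gamma\cdot q^{-1}\cdot\gamma^{-1}$, of length at least $4$.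

Take a sequence of paths from $W$ to the constant path as in Lemma~\ref{lem:moves}. No path in it has length $1$, and a move lowers the length by at most $2$, so some path has length $2$; consider the sequence up to the first such path. We follow it while keeping a pre-diagram with the original boundary data, in which all faces except the holes and one face $E$ are triangles, and a lift of $E$, read from a base corner, has the current path as label walk. Before the last stage the path has length at least $3$, so two positions in it that differ by $2$ are distinct corners of $E$.
\begin{itemize}
\item For $u\to uvu$, attach inside $E$, at the corner $u$, an edge to a new vertex labeled $v$.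
\item For $uvw\to uw$, join the corners $u$ and $w$ by an edge inside $E$. This cuts off a triangle.
\item For $uvu\to u$, identify the two corners $u$. The pieces are a bigon with labels $u,v$ and a face $E''$ with the shortened walk. If both are present, merge the bigon and go on with $E''$. If only $E''$ survives, go on with it. If only the bigon survives, merge it and stop: we have a diagram.
\end{itemize}
If the process reaches the last stage, $E$ is a bigon, and merging it gives a diagram.
\end{proof}

We now take a connecting diagram with the fewest triangles. Lemma~\ref{lem:reduce}(a) controls the angle only at interior vertices without loops, and loops cannot be forbidden: the flips in Step 3 may create them. But a loop is itself a curve of length $1$ around the annulus, so we can cut there.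

\begin{lemma}\label{lem:chain}
Put $r=M(1+2\ell)$ and $D'=\max\bigl(D,M((D+2)\ell)\bigr)$. If some annular diagram connects $x$ to $y$, there is a finite sequence in $X_{D'}$ from $x$ to $y$ whose consecutive terms are at $d$-distance at most $r$.
\end{lemma}

\begin{proof}
We argue by induction on the least number $N\ge0$ of triangles in a diagram connecting $x$ to $y$. Let $\Gamma$ be such a diagram with $N$ triangles.

\medskip
\noindent\emph{Case 1: some interior vertex $u$ carries a loop $e$.} By (D3) the loop separates the holes; let $R_\pm$ be the side containing $F_\pm$. Let $x'$ be the label of a lift of $u$. Delete $\Gamma\cap R_+$ and declare $R_+$, which is now a face of length $1\le D$, to be a hole. The remaining graph is connected, contains $\partial F_-$, and is a diagram connecting $x$ to $x'$. Exchanging the roles of the two sides gives a diagram connecting $x'$ to $y$. The faces on the two sides of $e$ have corners at the interior vertex $u$, so they are triangles, one in $R_+$ and one in $R_-$. Hence both new diagrams have fewer than $N$ triangles. Apply the induction hypothesis to both pairs and concatenate the sequences.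

\medskip
\noindent\emph{Case 2: no interior vertex carries a loop.} By minimality and Lemma~\ref{lem:reduce}(a), every interior vertex has angle at least $2\pi$. Let $A=S^2\setminus(F_-\cup F_+)$ and let $\widetilde A\subset\widetilde U$ be its preimage. Pushing radially away from the puncture in each hole is a deformation retraction of $U$ onto $A$. It lifts, so $\widetilde A$ is a deformation retract of the plane $\widetilde U$ and is connected and simply connected. Give each edge and triangle of $\widetilde A$ the metric of the simplex of $X$ spanned by its labels. A closed triangle of $\widetilde A$ is embedded, as its corners have distinct labels. So $\widetilde A$ is a piecewise Euclidean complex of dimension at most $2$ with finitely many isometry types of cells, and $\tau$ acts on it by an isometry. The link of a vertex is formed by its darts and those sectors that lie in triangles. Over an interior vertex it is a circle of length at least $2\pi$. Over any other vertex at least one sector is missing, and the link is a disjoint union of arcs and points. By Section~\ref{sec:prelim}, $\widetilde A$ is CAT(0); write $d_{\widetilde A}$ for its metric.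

Let $\tilde u,\tilde v$ be vertices over $\partial F_-,\partial F_+$ with labels $x,y$. The boundary walk of a hole is homotopic in $U$ to a small circle around the puncture, so, started at any of its corners, it lifts to a path from a vertex to its image under $\tau^{\pm1}$. It has at most $D$ edges. Hence $d_{\widetilde A}(\tilde u,\tau\tilde u)\le D\ell$ and $d_{\widetilde A}(\tilde v,\tau\tilde v)\le D\ell$. Let $\sigma\colon[0,1]\to\widetilde A$ be the geodesic from $\tilde u$ to $\tilde v$. The function $t\mapsto d_{\widetilde A}(\sigma(t),\tau\sigma(t))$ is convex, so it is at most $D\ell$ everywhere. Choose finitely many points along $\sigma$, including both ends, with consecutive ones at distance at most $1$. Every cell has diameter at most $\ell$, so each chosen point is within $\ell$ of a vertex $z_i$; at the ends take $\tilde u$ and $\tilde v$. Then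
\[
d_{\widetilde A}(z_i,\tau z_i)\le(D+2)\ell,\qquad d_{\widetilde A}(z_i,z_{i+1})\le1+2\ell .
\]
The labels define a map $\widetilde A\to X^{(2)}$ that is isometric on each cell and carries $\tau$ to $g$. It preserves lengths of paths, so it is $1$-Lipschitz for $d_E$. Therefore $d_E(f(z_i),gf(z_i))\le(D+2)\ell$ and $d_E(f(z_i),f(z_{i+1}))\le1+2\ell$. By the definition of $M$, the labels $f(z_i)$ form the required sequence.
\end{proof}

\begin{proposition}\label{prop:fg}
The group $C$ is finitely generated.
\end{proposition}

\begin{proof}
Fix a vertex $x_0$, put $D=d(x_0,gx_0)\ge1$, and let $D',r$ be as in Lemma~\ref{lem:chain}. By Lemma~\ref{lem:orbits}, $X_{D'}=C\cdot B$ for a finite set $B$ containing $x_0$. The set $S_0=\{h\in C:d(B,hB)\le r\}$ is finite by Lemma~\ref{lem:basic}(b). Let $c\in C$. If $cx_0=x_0$, then $c\in S_0$. Otherwise $x_0\neq cx_0$ lie in $X_D$, and Lemmas~\ref{lem:connect} and~\ref{lem:chain} give a sequence $x_0,x_1,\dots,x_m=cx_0$ in $X_{D'}$ with $m\ge1$ and steps at most $r$. Write $x_i=c_ib_i$ with $c_i\in C$ and $b_i\in B$, taking $c_0=1$, $c_m=c$ and $b_0=b_m=x_0$. Then $d(b_i,c_i^{-1}c_{i+1}b_{i+1})=d(x_i,x_{i+1})\le r$, so $c_i^{-1}c_{i+1}\in S_0$, and $c$ is the product of these elements.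
\end{proof}

\section{Capped cylinders and the four arcs property}\label{sec:four}

Let $a,b,c,d$ be four points in a tree. Looking at the subtree they span, one sees that $[a,b]$ meets $[c,d]$ or $[b,c]$ meets $[d,a]$. So if a closed path in a tree is cut into four arcs, two opposite arcs meet. We prove that $Q$ has this property up to a constant.

We need simplicial discs with prescribed boundary. Zeeman's relative simplicial approximation theorem says: if $L$ is a subcomplex of a finite complex $P$ and a continuous map from $P$ to a simplicial complex is simplicial on $L$, then it is homotopic relative to $L$ to a map that is simplicial on a subdivision of $P$ in which $L$ is not subdivided. In this section edge paths may have stationary steps. A closed edge path in $X$ of length at least $3$ is a simplicial map from a polygon $L$. As $X$ is simply connected, it extends continuously to the cone over $L$, and the theorem gives a triangulated disc with boundary exactly $L$ and a simplicial map to $X$ extending the path. We call this a \emph{filling}. In a filling, a simplex with all vertices in $L$ lies in $L$: it lies in one triangle of the cone, which meets $L$ in a single edge.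

Fix a vertex $x_0$ and a finite symmetric generating set $S$ of $C$ with $1,g\in S$. Write $\bar c$ for the image in $Q$ of $c\in C$, and $d_Q$ for the left-invariant word metric of $Q$ defined by $\bar S$. Since $1\in S$, we have $d_Q(q,q')\le1$ if and only if $q^{-1}q'\in\bar S$. For each $s\in S$ choose an edge path $\eta_s$ from $x_0$ to $sx_0$ of length at least $1$. Because $sg=gs$, the path
\[
\eta_s\cdot s\eta_g\cdot(g\eta_s)^{-1}\cdot\eta_g^{-1}
\]
is closed, of length at least $4$. Choose a filling $P_s\to X$, and regard $P_s$ as a triangulated unit square whose bottom, right, top and left sides are mapped by $\eta_s$, $s\eta_g$, $g\eta_s$ and $\eta_g$. Let $\rho$ be such that all vertices of all $P_s$ are mapped within $d$-distance $\rho$ of $x_0$, and put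
\[
\kappa=\max\{d_Q(1,\bar e): e\in C,\ d(x_0,ex_0)\le2\rho+1\},
\]
which is finite by Lemma~\ref{lem:basic}(b).

\begin{proposition}\label{prop:four}
Let $(q_i)_{i\in\mathbb Z/n}$ be a cyclic sequence in $Q$ with $d_Q(q_i,q_{i+1})\le1$ for all $i$, and let $\mathbb Z/n=J_1\sqcup J_2\sqcup J_3\sqcup J_4$ be a partition into nonempty cyclic intervals in this cyclic order. Then $d_Q(q_i,q_{i'})\le\kappa$ for some $(i,i')\in(J_1\times J_3)\cup(J_2\times J_4)$.
\end{proposition}

\begin{proof}
Suppose not.

\medskip
\noindent\emph{A closed path in $C$.} Lift the sequence to $c_0,\dots,c_n\in C$ with $c_{i+1}=c_is_i$ and $s_i\in S$. Then $c_n=c_0g^a$ for some $a\in\mathbb Z$. Continue with $|a|$ further steps $s_i=g^{\mp1}$ back to $c_0$. This gives a cyclic sequence $(c_i)_{i\in\mathbb Z/m}$ with $m=n+|a|\ge4$ and $c_{i+1}=c_is_i$. The new indices $n,\dots,m-1$ immediately precede $0$ in $\mathbb Z/m$ and satisfy $\bar c_i=q_0$. Adding them to the interval containing $0$, we get four nonempty cyclic intervals of $\mathbb Z/m$, again called $J_1,\dots,J_4$, and still $d_Q(\bar c_i,\bar c_{i'})>\kappa$ for all $(i,i')\in(J_1\times J_3)\cup(J_2\times J_4)$. Let $\nu(i)\in\{1,2,3,4\}$ be the index with $i\in J_{\nu(i)}$.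

\medskip
\noindent\emph{The sphere.} Divide the cylinder $\mathbb R/m\mathbb Z\times\mathbb R$ into squares $\square_{ij}=[i,i+1]\times[j,j+1]$. Triangulate $\square_{ij}$ as $P_{s_i}$ and map it to $X$ by the filling followed by $c_ig^j$. Since $g$ is central in $C$, the bottom, top, left and right sides are mapped by
\[
c_ig^j\eta_{s_i},\qquad c_ig^{j+1}\eta_{s_i},\qquad c_ig^j\eta_g,\qquad c_ig^js_i\eta_g=c_{i+1}g^j\eta_g .
\]
So the top of $\square_{ij}$ matches the bottom of $\square_{i,j+1}$, and its right side matches the left side of $\square_{i+1,j}$. The circle at height $0$ is a closed edge path of length at least $m$; let $\mathcal E\to X$ be a filling of it, and $V_{\mathcal E}$ the finite set of images of its vertices. The circle at height $j$ is the translate by $g^j$ and is filled by the translate of $\mathcal E$. By Lemma~\ref{lem:basic}(b), and since the powers of $g$ are distinct, there is an integer $H\ge1$ with $d(V_{\mathcal E},g^{2H}V_{\mathcal E})\ge2$. Let $\Sigma$ be the sphere formed by $\mathbb R/m\mathbb Z\times[-H,H]$ and two copies of $\mathcal E$, the upper and lower \emph{caps}, mapped by the translates by $g^H$ and $g^{-H}$, and let $\varphi\colon\Sigma\to X$ be the resulting map. The squares and caps are embedded, so $\Sigma$ is a simplicial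 complex provided that two simplices with the same vertices in different pieces coincide. Such simplices have all vertices on the boundaries of their pieces, so they lie on these boundaries, whose union is a subdivided grid without multiple edges, as $m\ge3$. Thus $\varphi$ is a simplicial map from a triangulated sphere.

\medskip
\noindent\emph{Coloring by the octahedron.} Let $\mathcal O$ be the boundary of the octahedron, with vertices $1,2,3,4,\top,\bot$ and \emph{antipodal} pairs $\{1,3\},\{2,4\},\{\top,\bot\}$. A set of vertices of $\mathcal O$ spans a simplex exactly when it contains no antipodal pair. Define $\lambda\colon V(\Sigma)\to V(\mathcal O)$ by $\lambda=\top$ on the closed upper cap, $\lambda=\bot$ on the closed lower cap, and $\lambda(z)=\nu(i)$ for every other vertex $z$ lying in $[i,i+1)\times\mathbb R$ (Figure~\ref{fig:cyl}). A vertex of the last kind lies in some $\square_{ij}$, so $d(\varphi(z),c_ig^jx_0)\le\rho$.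

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8,font=\small]
\fill[gray!30] (1,3) rectangle (2,4);
\draw[gray] (0,0) grid (8,4);
\draw[very thick] (0,4)--(8,4) (0,0)--(8,0) (2,0)--(2,4) (5,0)--(5,4) (6,0)--(6,4);
\draw[very thick,dashed] (0,0)--(0,4) (8,0)--(8,4);
\node at (4,4.4) {upper cap, color $\top$}; \node at (4,-0.4) {lower cap, color $\bot$};
\node at (0.5,1.5) {$1$}; \node at (1.5,1.5) {$1$}; \node at (2.5,1.5) {$2$}; \node at (3.5,1.5) {$2$};
\node at (4.5,1.5) {$2$}; \node at (5.5,1.5) {$3$}; \node at (6.5,1.5) {$4$}; \node at (7.5,1.5) {$4$};
\end{tikzpicture}
\caption{The sphere $\Sigma$ for $m=8$, $H=2$. The dashed sides are glued, and discs are attached along the top and bottom circles. A vertex not on a cap takes the color of its column, a vertical line counting with the column to its right. The comparison map $\lambda'$ to the octahedron covers the open triangle $12\top$ exactly once, by the shaded square.}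
\label{fig:cyl}
\end{figure}

\medskip
\noindent$(*)$ \emph{If $\varphi(z)$ and $\varphi(z')$ are equal or adjacent, then $\lambda(z)$ and $\lambda(z')$ are not antipodal.}
\medskip

For the pair $\{\top,\bot\}$ this holds because $d(g^{-H}V_{\mathcal E},g^HV_{\mathcal E})\ge2$. If the pair is $\{1,3\}$ or $\{2,4\}$, there are indices $i,i'$ in opposite intervals and integers $j,j'$ with $d(c_ig^jx_0,c_{i'}g^{j'}x_0)\le2\rho+1$. Then $e=c_i^{-1}c_{i'}g^{j'-j}$ satisfies $d(x_0,ex_0)\le2\rho+1$, so $d_Q(\bar c_i,\bar c_{i'})=d_Q(1,\bar e)\le\kappa$, contrary to assumption.

The vertices of a simplex of $\Sigma$ have pairwise equal or adjacent images, so by $(*)$ $\lambda$ is a simplicial map $\Sigma\to\mathcal O$.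

\medskip
\noindent\emph{The map $\lambda$ has degree $\pm1$.} We compare it with a map given by a formula. Use barycentric coordinates on $\mathcal O$. The colors $\nu(i),\nu(i+1)$ are equal or consecutive in the $4$-cycle $1234$; let $\psi\colon\mathbb R/m\mathbb Z\to\mathcal O$ map $[i,i+1]$ affinely from $\nu(i)$ to $\nu(i+1)$. Let $\chi(h)=\max(0,|h|-H+1)$ for $|h|\le H$. Define $\lambda'(\theta,h)=(1-\chi(h))\psi(\theta)+\chi(h)\top$ for $h\ge0$, the same with $\bot$ for $h\le0$, and $\lambda'=\top$, $\bot$ on the caps. On $\square_{ij}$ both $\lambda$ and $\lambda'$ take values in the simplex spanned by $\nu(i)$, $\nu(i+1)$, together with $\top$ if $j=H-1$ or $\bot$ if $j=-H$. On the caps they agree. So $(1-t)\lambda+t\lambda'$ is a homotopy in $\mathcal O$. There is exactly one index $i_0$ with $\{\nu(i_0),\nu(i_0+1)\}=\{1,2\}$, the last index of $J_1$. The preimage under $\lambda'$ of the open triangle $12\top$ is the open square $(i_0,i_0+1)\times(H-1,H)$, which $\lambda'$ maps homeomorphically onto it. Computing the degree as a sum of local degrees over the preimage of one point gives $\deg\lambda=\deg\lambda'=\pm1$.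

\medskip
\noindent\emph{The contradiction.} The map $\lambda$ need not factor through $\varphi$, since $\varphi$ may identify vertices of different colors, but by $(*)$ it does so up to homotopy. Let $K$ be the full subcomplex of $X$ with vertex set $\varphi(V(\Sigma))$; then $\varphi$ maps $\Sigma$ into $K$. For each vertex $y$ of $K$ choose a vertex $z_y$ of $\Sigma$ with $\varphi(z_y)=y$ and put $\mu(y)=\lambda(z_y)$. By $(*)$, adjacent vertices of $K$ have non-antipodal images, so $\mu\colon K\to\mathcal O$ is simplicial. Let $z_1,z_2,z_3$ be the vertices of a triangle of $\Sigma$. The six colors $\lambda(z_k)$ and $\mu\varphi(z_k)=\lambda(z_{\varphi(z_k)})$ are values of $\lambda$ at vertices whose $\varphi$-images lie in $\{\varphi(z_1),\varphi(z_2),\varphi(z_3)\}$, so by $(*)$ they span a simplex. The straight-line homotopy shows $\mu\varphi\simeq\lambda$, so $\mu_*\varphi_*[\Sigma]\ne0$ in $H_2(\mathcal O)$. But $\varphi_*[\Sigma]=0$ in $H_2(K)$ by Proposition~\ref{prop:sphere}.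
\end{proof}

The map $\mu$ is defined only on vertices that come from $\Sigma$. This is why the sphere has to bound in $K$; bounding in $X$ would give nothing, as the box in Example~\ref{ex:Z3} shows.

\section{The quotient is virtually free}\label{sec:tree}

Recall that a map $\phi$ between metric spaces is a \emph{quasi-isometry} if there are constants $L_1\ge1$, $L_2\ge0$ with $L_1^{-1}d(x,y)-L_2\le d(\phi x,\phi y)\le L_1d(x,y)+L_2$ and every point of the target is within $L_2$ of the image. We use Manning's bottleneck criterion \cite[Theorem 4.6]{Man}: a geodesic space is quasi-isometric to a simplicial tree if and only if there is $\Delta>0$ such that any two points $x,y$ have a midpoint $m$, that is, $d(x,m)=d(m,y)=\frac12d(x,y)$, such that every path from $x$ to $y$ passes within distance less than $\Delta$ of $m$.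

\begin{lemma}\label{lem:qtree}
The group $Q$ with the metric $d_Q$ is quasi-isometric to a simplicial tree.
\end{lemma}

\begin{proof}
Let $Y$ be the graph with vertex set $Q$ and an edge of length $1$ between any two elements at $d_Q$-distance $1$. Its path metric $d_Y$ restricts to $d_Q$ on vertices. We verify the criterion with $\Delta=2\kappa+2$. Let $m$ be the midpoint of a geodesic $\alpha$ from $x$ to $y$, and suppose a path $\omega\colon[0,1]\to Y$ from $x$ to $y$ stays at distance at least $\Delta$ from $m$. In particular $d_Y(x,m)=d_Y(y,m)\ge\Delta$. Let $x',y'$ be the first and last vertices on $\alpha$, so $d_Y(x,x'),d_Y(y,y')<1$, and let $m'$ be a vertex on $\alpha$ with $d_Y(m,m')\le\frac12$.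

Choose $0=t_0<\dots<t_p=1$ with $d_Y(\omega(t_i),\omega(t_{i+1}))<1$, and vertices $v_i$ with $d_Y(v_i,\omega(t_i))\le\frac12$. The integers $d_Q(v_i,v_{i+1})$, $d_Q(x',v_0)$ and $d_Q(v_p,y')$ are less than $2$, hence at most $1$. Moreover $d_Q(v_i,m')\ge\Delta-1=2\kappa+1$. Consider the cyclic sequence formed by the vertices of $\alpha$ from $x'$ to $y'$ followed by $v_p,\dots,v_0$. Let $J_2$ consist of the vertices of $\alpha$ within $\kappa$ of $m'$, let $J_1$ and $J_3$ consist of those before and after them, and let $J_4$ consist of the $v_i$. Here $J_2$ contains $m'$, and $J_1,J_3$ contain $x',y'$, because $d_Q(x',m'),d_Q(y',m')\ge\Delta-\frac32>\kappa$. A vertex of $J_1$ and a vertex of $J_3$ lie on the geodesic $\alpha$ on opposite sides of $m'$, so their distance is at least $2\kappa+2$. A vertex of $J_2$ and a vertex of $J_4$ are at distance at least $(2\kappa+1)-\kappa$. Both bounds exceed $\kappa$, contradicting Proposition~\ref{prop:four}.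
\end{proof}

It is well known that a finitely generated group quasi-isometric to a tree is virtually free. We include the argument. The \emph{number of ends} of a finitely generated group is the supremum, over finite sets of vertices of a Cayley graph, of the number of infinite components left after removing the set; it is $0$ exactly for finite groups. We use these standard facts: Gromov hyperbolicity of geodesic spaces is invariant under quasi-isometry; hyperbolic groups are finitely presented; by Dunwoody's accessibility theorem, a finitely presented group is the fundamental group of a finite graph of groups with finite edge groups and finitely generated vertex groups with at most one end; and the fundamental group of a finite graph of finite groups is virtually free.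

\begin{proposition}\label{prop:vfree}
The group $Q$ is virtually free.
\end{proposition}

\begin{proof}
Let $\phi\colon Q\to T$ be a quasi-isometry to a tree with metric $d_T$. Trees are hyperbolic, so $Q$ is hyperbolic, hence finitely presented, and Dunwoody's theorem applies. It suffices to show that no finitely generated subgroup $P\le Q$ has exactly one end, for then all vertex groups are finite. Suppose $P$ is one-ended, with word metric $d_P$. We use three observations.
\begin{enumerate}
\item[(a)] There is $L>0$ with $d_T(\phi u,\phi u')\le L\,d_P(u,u')$ for $u,u'\in P$, since the generators of $P$ have bounded $d_Q$-length.
\item[(b)] For each $R'$ there is $R$ such that $d_T(\phi u,\phi u')\le R'$ implies $d_P(u,u')\le R$ for $u,u'\in P$, since $u^{-1}u'$ then lies in the intersection of $P$ with a finite $d_Q$-ball.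
\item[(c)] If $a_0,\dots,a_p\in T$ with $d_T(a_i,a_{i+1})\le L$ and $o$ lies on $[a_0,a_p]$, then some $a_i$ is within $L/2$ of $o$. Indeed, the concatenation of the segments $[a_i,a_{i+1}]$ is a path from $a_0$ to $a_p$ in a tree, so one segment contains $o$.
\end{enumerate}
Let $R$ be given by (b) for $R'=L$. Removing the $R$-ball about $1$ from the Cayley graph of $P$ leaves finitely many components, exactly one of them infinite; the ball and the finite components lie in a ball of some radius $R_1$. Translating, for every $b\in P$ any two vertices at distance more than $R_1$ from $b$ are joined by an edge path whose vertices are at distance more than $R$ from $b$. Since $P$ is infinite, (b) gives $u,u'\in P$ with $d_T(\phi u,\phi u')>2LR_1+L$. Let $o$ be the midpoint of $[\phi u,\phi u']$. By (a) and (c), an edge path from $u$ to $u'$ has a vertex $b$ with $d_T(\phi b,o)\le L/2$. Then $d_T(\phi b,\phi u)$ and $d_T(\phi b,\phi u')$ exceed $LR_1$, so $d_P(b,u),d_P(b,u')>R_1$ by (a). Take an edge path from $u$ to $u'$ whose vertices are at distance more than $R$ from $b$. By (a) and (c) it has a vertex $b'$ with $d_T(\phi b',o)\le L/2$. Then $d_T(\phi b,\phi b')\le L$, so $d_P(b,b')\le R$, a contradiction.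
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The group $C$, and with it $Q$, is finitely generated by Proposition~\ref{prop:fg}, and $Q$ is virtually free by Proposition~\ref{prop:vfree}. A finite index subgroup of a finitely generated group is finitely generated, so $Q$ has a finite index subgroup $F_k$ with $k<\infty$. Let $C_0$ be its preimage, of finite index in $C$. Lifting a basis of $F_k$ to $C_0$ defines a homomorphism $F_k\to C_0$ that is a section of the projection. Its image $F\cong F_k$ satisfies $F\cap\langle g\rangle=1$ and $F\langle g\rangle=C_0$, and it commutes with $g$. So $C_0=F\times\langle g\rangle$.
\end{proof}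

\section{Normalizers, products and roots}\label{sec:B}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1) The normalizer $N_G(\langle g\rangle)$ acts on $\langle g\rangle\cong\mathbb Z$ by automorphisms with kernel $C_G(g)$, so $C_G(g)$ has index at most $2$ in it. By Theorem~\ref{thm:A} both groups contain $F_k\times\mathbb Z$ with finite index. This group is $\mathbb Z$ for $k=0$ and $\mathbb Z^2$ for $k=1$. For $k\ge2$ it is isomorphic to a finite index subgroup of $F_2\times\mathbb Z$, since $F_2$ has a subgroup of index $k-1$ and rank $k$. Abstract commensurability is an equivalence relation, and the three groups are pairwise inequivalent: finite index subgroups of $\mathbb Z$ are isomorphic to $\mathbb Z$, those of $\mathbb Z^2$ to $\mathbb Z^2$, and those of $F_2\times\mathbb Z$ are nonabelian. Example~\ref{ex:line} and Example~\ref{ex:tree} with $k=1,2$ realize the three cases with $G=C_G(g)$.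

(2) Let $h\in H$ be central in $H$ and of infinite order. Then $H\le C_G(h)$, which has a finite index subgroup $C_0=F\times\langle h\rangle$ with $F$ free. The group $H\cap C_0$ has finite index in $H$ and contains $h$. If $fh^j\in H$ with $f\in F$, then $f\in H$; so $H\cap C_0=(F\cap H)\times\langle h\rangle$, and $F\cap H$ is free as a subgroup of a free group. Next let $H\times\langle h\rangle\le G$ with $h$ of infinite order. Then $H\le C_G(h)$ and $H\cap\langle h\rangle=1$, so $H$ embeds in the virtually free group $C_G(h)/\langle h\rangle$ and is virtually free. Finite index subgroups of $\mathbb Z^2$ are abelian and not cyclic, hence not free, so $\mathbb Z^3=\mathbb Z^2\times\mathbb Z$ is not a subgroup of $G$.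

(3) Let $a,b$ be a basis of $A$ and let $C_0=F\times\langle a\rangle$ have finite index in $C_G(a)$, with $F$ free. Since $C_G(A)\le C_G(a)$, the group $C_G(A)\cap C_0$ has finite index in $C_G(A)$. As $b\in C_G(a)$, some power $b^m$ with $m\ge1$ lies in $C_0$, say $b^m=fa^j$ with $f\in F$, and $f\ne1$ because $\langle a\rangle\cap\langle b\rangle=1$. An element $f'a^i$ of $C_0$ that commutes with $b$ commutes with $fa^j$, so $f'$ lies in $C_F(f)$, which is infinite cyclic as the centralizer of a nontrivial element of a free group. Thus
\[
\mathbb Z^2\cong\langle a,b^m\rangle\le C_G(A)\cap C_0\le C_F(f)\times\langle a\rangle\cong\mathbb Z^2,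
\]
and the middle group is isomorphic to $\mathbb Z^2$.

(4) Let $F$ be a free subgroup of finite index $r_g$ in $Q=C_G(g)/\langle g\rangle$. If $h^r=g$ with $r\ge1$, then $h\in C_G(g)$ has infinite order, and $h^j\in\langle h^r\rangle$ if and only if $r\mid j$. So the image $\bar h\in Q$ has order exactly $r$. As $F$ is torsion-free, $\langle\bar h\rangle\cap F=1$, so the cosets $\bar h^iF$ with $0\le i<r$ are distinct and $r\le r_g$. Suppose $tgt^{-1}=g^n$ with $|n|\ge2$. Then $t^mgt^{-m}=g^{n^m}$ for $m\ge1$, so $h_m=t^{-m}gt^m$ satisfies $h_m^{\,n^m}=t^{-m}g^{n^m}t^m=g$. Thus $h_m$ or $h_m^{-1}$ is a root of $g$ of order $|n|^m$ for every $m$, which is impossible once $|n|^m>r_g$.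
\end{proof}

\begin{thebibliography}{9}

\bibitem{BH} Bridson and Haefliger; results are cited by chapter and number (I.3.7, I.7.19, II.5.2, II.5.4--5.6).

\bibitem{HO} Jingyin Huang and Damian Osajda, \emph{Metric systolicity and two-dimensional Artin groups}, arXiv:1710.05157 (2017).

\bibitem{Man} Manning, \emph{Geometry of pseudocharacters}, Geom. Topol. 9 (2005).

\end{thebibliography}
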